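\title{Isomorphism of automatic equivalence structures is a $\Pi^0_1$ complete equivalence relation}

\begin{abstract}
We show that every $\Pi^0_1$ equivalence relation on the natural numbers is computably reducible to the isomorphism relation between automatic presentations of equivalence structures, so that this relation is $\Pi^0_1$ complete as an equivalence relation and not only as a set of pairs. More strongly, the relation ``$\mathcal E$ is isomorphic to a union of classes of $\mathcal E'$'' is a $\Pi^0_1$ complete preorder. The proof represents a $\Pi^0_1$ preorder as inclusion between sets that are almost decidable in polynomial time, and codes these sets into the ranges of functions that count accepting runs of finite automata. As corollaries, we obtain the same completeness for inclusion and equality of such ranges and for isomorphism of automatic trees of height at most~$2$.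
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Automatic equivalence structures}

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and $\mathbb N_{\ge1}=\mathbb N\setminus\{0\}$. An \emph{equivalence structure} is a pair $\mathcal E=(D,E)$ where $E$ is an equivalence relation on the set $D$.

Let $\Sigma$ be a finite alphabet and $\diamond\notin\Sigma$. For words $u,v\in\Sigma^*$, let $u\otimes v$ be the word of length $\max(|u|,|v|)$ over the alphabet $(\Sigma\cup\{\diamond\})^2$ whose $i$th letter is the pair of the $i$th letters of $u$ and $v$, the shorter word being padded at the end with $\diamond$. A binary relation on $\Sigma^*$ is \emph{regular} if the set of all $u\otimes v$ with $(u,v)$ in the relation is a regular language; in other words, a finite automaton recognizes the relation by reading both words synchronously. A structure with binary relations is \emph{FA presentable}, or \emph{automatic}, if it is isomorphic to a structure whose domain is a regular language and whose relations are regular. A tuple of finite automata recognizing the domain and the relations is a \emph{presentation}.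

An automatic structure is countable, and a countable equivalence structure is determined up to isomorphism by how many classes of each size it has. For $\kappa\in\mathbb N_{\ge1}\cup\{\aleph_0\}$ let $h_{\mathcal E}(\kappa)\in\mathbb N\cup\{\aleph_0\}$ be the number of $E$-classes of size $\kappa$; then $\mathcal E\cong\mathcal E'$ if and only if $h_{\mathcal E}=h_{\mathcal E'}$. For instance, the relation $|u|=|v|$ is regular. On the domain $\mathsf a^*\mathsf c^*$ there are $\ell+1$ words of length $\ell$, so this relation has exactly one class of each finite size; on the domain $\{0,1\}^*$ it has exactly one class of size $2^\ell$ for each $\ell$, and no other classes.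

We fix an effective listing of all presentations of equivalence structures: from $e\in\mathbb N$ one computes the $e$th presentation, and every presentation occurs up to renaming letters and states. Isomorphism is then an equivalence relation on $\mathbb N$: we write $e\cong e'$ if the structures presented by $e$ and $e'$ are isomorphic.

\subsection{Two kinds of completeness}

A relation on $\mathbb N$ is $\Pi^0_1$ if it has the form $\forall s\,\rho(\bar x,s)$ with $\rho$ computable. A $\Pi^0_1$ relation $R\subseteq\mathbb N\times\mathbb N$ is \emph{$\Pi^0_1$ complete as a set of pairs} if for every $\Pi^0_1$ set $X\subseteq\mathbb N$ there is a computable map $n\mapsto(e_n,e'_n)$ with $n\in X\iff e_n\,R\,e'_n$. Kuske, Liu and Lohrey \cite{KLL} proved that isomorphism of automatic equivalence structures is $\Pi^0_1$ complete in this sense.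

This notion measures how hard it is to answer one isomorphism question at a time. It ignores that isomorphism is a classification, which sorts all presentations into classes at once. The reducibility that respects this is the following. For binary relations $S,R$ on $\mathbb N$, we say that $S$ is \emph{computably reducible} to $R$ if there is a computable $f:\mathbb N\to\mathbb N$ with
\[
x\,S\,y\iff f(x)\,R\,f(y)\qquad\text{for all }x,y.
\]
An equivalence relation $R$ is \emph{$\Pi^0_1$ complete as an equivalence relation} if it is $\Pi^0_1$ and every $\Pi^0_1$ equivalence relation is computably reducible to it. A \emph{preorder} is a reflexive and transitive relation, and a \emph{$\Pi^0_1$ complete preorder} is defined in the same way. The essential demand is that $f(x)$ is computed from $x$ alone and must be correct against every $y$ simultaneously.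

Completeness as an equivalence relation implies completeness as a set of pairs: given a $\Pi^0_1$ set $X$, reduce the $\Pi^0_1$ equivalence relation whose only nontrivial classes are the sets $\{2n,2n+1\}$ with $n\in X$, and put $(e_n,e'_n)=(f(2n),f(2n+1))$. The converse fails.

\begin{example}\label{ex:gap}
Let $X$ be the complement of the halting problem, and let $x\,R\,y$ hold if $x=y$ or $x,y\in X$. This is a $\Pi^0_1$ equivalence relation, and it is complete as a set of pairs, because $n\in X\iff n\,R\,x_0$ for a fixed $x_0\in X$. Let $S$ be the $\Pi^0_1$ equivalence relation whose nontrivial classes are $X_0=\{2n:n\in X\}$ and $X_1=\{2n+1:n\in X\}$. If $f$ reduced $S$ to $R$, then $X_0$ and $X_1$ would be the preimages of two different $R$-classes. One of these is a singleton $\{c\}$, so one of $X_0,X_1$ would equal the computable set $f^{-1}(c)$, which is absurd.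
\end{example}

In this example all the difficulty sits in a single class. So completeness as a set of pairs leaves open how the difficulty of $\cong$ is spread over the isomorphism types, and this leads to the question posed in \cite{Nies}:

\begin{quote}
\emph{Is isomorphism of FA presentable equivalence structures $\Pi^0_1$ complete as an equivalence relation?}
\end{quote}

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:iso}
Isomorphism of FA presentable equivalence structures is $\Pi^0_1$, and for every $\Pi^0_1$ equivalence relation $S$ on $\mathbb N$ there is a computable $f$ with $x\,S\,y\iff f(x)\cong f(y)$. Thus it is $\Pi^0_1$ complete as an equivalence relation.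
\end{theorem}

The proof never uses symmetry, and it is more natural to prove a statement about preorders. Write $\mathcal E\preceq\mathcal E'$ if $\mathcal E$ is isomorphic to the restriction of $\mathcal E'$ to a union of classes; equivalently, $h_{\mathcal E}(\kappa)\le h_{\mathcal E'}(\kappa)$ for all $\kappa$. The second form shows that $\preceq$ is a preorder and that $\mathcal E\preceq\mathcal E'\preceq\mathcal E$ holds if and only if $\mathcal E\cong\mathcal E'$. We also write $e\preceq e'$ for indices.

\begin{theorem}\label{thm:pre}
The relation $\preceq$ on indices is a $\Pi^0_1$ complete preorder: it is $\Pi^0_1$, and for every $\Pi^0_1$ preorder $P$ on $\mathbb N$ there is a computable $f$ with $x\,P\,y\iff f(x)\preceq f(y)$. Here and in Theorem~\ref{thm:iso}, $f$ can be chosen so that every $f(x)$ presents a structure $(D,E)$ with all of the following properties: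
\begin{enumerate}
\item[(i)] every class is finite;
\item[(ii)] $h_{(D,E)}(k)\in\{0,\aleph_0\}$ for every finite $k$;
\item[(iii)] $E=\{(u,v)\in D^2:\lambda(u)=\lambda(v)\}$, where $D$ is the regular domain and $\lambda$ is a letter-to-letter substitution; in particular, $E$ relates only words of equal length.
\end{enumerate}
\end{theorem}

Section~\ref{sec:cor} derives two corollaries, on the numbers of accepting runs of nondeterministic automata and on automatic trees of height at most~$2$.

\subsection{Which answer to expect, and the plan of the proof}\label{sec:plan}

A structure with properties (i) and (ii) is determined by its set of class sizes, and $\preceq$ is inclusion of these sets. We will see that every $\Pi^0_1$ preorder is inclusion in some uniformly computable family of sets $A_x$, $x \in \mathbb N$. If every computable set were the set of class sizes of such a structure, found effectively, Theorem~\ref{thm:pre} would follow at once. But this is false. Whether the structure with index $e$ has a class of size $k$ is decidable from $e$ and $k$ (Section~\ref{sec:upper}), so the set of all $k\ge1$ such that structure number $k-1$ has no class of size $k$ is computable, and it differs from the set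 of finite class sizes of every listed structure. Together with Example~\ref{ex:gap}, this makes a negative answer plausible. What saves the positive answer is that the sets $A_x$ need not be realized literally: it suffices to preserve the inclusions between them.

The proof has four parts. Section~\ref{sec:count} turns a nondeterministic automaton $B$ into a structure whose class sizes are the numbers of accepting runs of $B$; these run counts can be added and multiplied. Section~\ref{sec:code} contains the main idea: a set $A$ described by small solutions of an equation between run counts is coded into a set of class sizes that depends only on $A$, not on the equation. Section~\ref{sec:preorders} represents $P$ as inclusion between sets $A_x$ that are decidable in polynomial time up to finitely many exceptions, and Section~\ref{sec:comp} describes such sets by equations with small solutions. Section~\ref{sec:final} assembles the parts.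

\section{The upper bound and two reductions of the task}\label{sec:upper}

We use one general fact about automatic structures. Let $\exists^\infty y\,\phi$ mean that infinitely many $y$ satisfy $\phi$.

\begin{theorem}[Blumensath and Gr\"adel \cite{BG}]\label{thm:bg}
There is an algorithm which, given a presentation of an automatic structure and a sentence of first-order logic extended by the quantifier $\exists^\infty$, decides whether the sentence holds in the structure.
\end{theorem}

In particular it is decidable whether a pair of automata presents an equivalence structure, so a listing as fixed above exists. Emptiness of a regular language is decidable, so it does not matter whether the empty structure is admitted; the structures built for the hardness proofs are nonempty.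

\begin{proposition}\label{prop:upper}
The relations $\preceq$ and $\cong$ on indices are $\Pi^0_1$.
\end{proposition}

\begin{proof}
For $c\ge1$ and $\kappa\in\mathbb N_{\ge1}\cup\{\aleph_0\}$, the statement $h_{\mathcal E}(\kappa)\ge c$ is expressed by
\[
\exists x_1\cdots\exists x_c\Big(\bigwedge_{i<j}\neg\, x_iEx_j\ \wedge\ \bigwedge_i\gamma_\kappa(x_i)\Big),
\]
where $\gamma_{\aleph_0}(x)$ is $\exists^\infty y\;xEy$ and, for finite $k$, the first-order formula $\gamma_k(x)$ says that there are pairwise distinct $y_1,\dots,y_k$ equivalent to $x$ such that every $y$ equivalent to $x$ is one of them. By Theorem~\ref{thm:bg}, the truth of this sentence is decidable from $c$, $\kappa$ and an index of $\mathcal E$. Now $\mathcal E\preceq\mathcal E'$ holds if and only if, for all $\kappa$ and $c$, $h_{\mathcal E}(\kappa)\ge c$ implies $h_{\mathcal E'}(\kappa)\ge c$. This is a universal quantifier in front of a decidable condition. Finally, $e\cong e'$ is the conjunction of $e\preceq e'$ and $e'\preceq e$.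
\end{proof}

Two observations reduce the remaining work. First, hardness in Theorem~\ref{thm:pre} gives hardness in Theorem~\ref{thm:iso}. A $\Pi^0_1$ equivalence relation $S$ is a $\Pi^0_1$ preorder; if $f$ reduces it to $\preceq$, then by symmetry of $S$
\begin{equation}\label{eq:sym}
x\,S\,y\iff x\,S\,y\text{ and }y\,S\,x\iff f(x)\preceq f(y)\preceq f(x)\iff f(x)\cong f(y).
\end{equation}
Second, it suffices to compute from $x$ a presentation rather than an index. Given a presentation, search for an index $e$ and a renaming of letters under which the automata listed at $e$ recognize the same languages as the given ones. Equivalence of finite automata is decidable, the search terminates because the listing is exhaustive, and a renaming of letters preserves properties (i)--(iii).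

\section{Class sizes as numbers of accepting runs}\label{sec:count}

A \emph{nondeterministic finite automaton} (NFA) is a tuple $B=(Q,\Sigma,\Delta,I,F)$ with finite state set $Q$, finite alphabet $\Sigma$, transitions $\Delta\subseteq Q\times\Sigma\times Q$, and sets $I,F\subseteq Q$ of initial and final states. An \emph{accepting run} on a word $x_1\cdots x_\ell\in\Sigma^+$ is a sequence of transitions $(q_0,x_1,q_1)(q_1,x_2,q_2)\cdots(q_{\ell-1},x_\ell,q_\ell)$ with $q_0\in I$ and $q_\ell\in F$. Let $\#_B(w)$ be the number of accepting runs on $w$. The functions $\#_B:\Sigma^+\to\mathbb N$ are called \emph{counting functions}, and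
\[
\mathrm{ran}(B)=\{\#_B(w):w\in\Sigma^+\}\setminus\{0\}.
\]

A run is itself a word, over the alphabet $\Delta$, and ``being runs on the same word'' is an equivalence relation with a class of size $\#_B(w)$ for every accepted $w$. The number of classes of size $k$ is then the number of words $w$ with $\#_B(w)=k$, a quantity we could not control. We remove it by repeating every class infinitely often.

\begin{lemma}\label{lem:struct}
From an NFA $B$ one computes a presentation of an equivalence structure $\mathcal E_B$ of the form \textup{(iii)} in Theorem~\ref{thm:pre}, with $h_{\mathcal E_B}(k)=\aleph_0$ for $k\in\mathrm{ran}(B)$ and $h_{\mathcal E_B}(\kappa)=0$ for all other $\kappa$. Hence $\mathcal E_B\preceq\mathcal E_{B'}\iff\mathrm{ran}(B)\subseteq\mathrm{ran}(B')$.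
\end{lemma}

\begin{proof}
Let $\star\notin\Delta\cup\Sigma$ be a new letter. Let $D$ be the set of words $\rho\star^j$ with $\rho\in\Delta^+$ an accepting run and $j\ge0$. It is regular, since an automaton can check that the first transition starts in $I$, that consecutive transitions match, and that the last one ends in $F$. Let $\lambda$ send each transition $(q,x,q')$ to $x$ and $\star$ to $\star$, applied letter by letter, and let $u\,E\,v$ hold for $u,v\in D$ if $\lambda(u)=\lambda(v)$. This is an equivalence relation, and it is regular because the condition is checked position by position. Since $\star\notin\Sigma$, the class of $\rho\star^j$ consists of the words $\rho'\star^j$ with $\rho'$ an accepting run on $\lambda(\rho)$. It has $\#_B(\lambda(\rho))$ elements, and different $j$ give different classes.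
\end{proof}

From now on the task is to control ranges of counting functions. The next lemma lists the available operations.

\begin{lemma}\label{lem:closure}
The following hold effectively in the given automata and data.
\begin{enumerate}
\item[(a)] Counting functions over $\Sigma$ are closed under pointwise sums and products. Positive constants and indicator functions of regular languages are counting functions.
\item[(b)] For $\alpha,\beta:\Sigma\to\mathbb N$, the function $F_{\alpha,\beta}(x_1\cdots x_\ell)=\sum_{i=1}^{\ell}\alpha(x_i)\prod_{j>i}\beta(x_j)$ is a counting function.
\item[(c)] If $G$ is a counting function over $\Sigma$ and $\mathsf z\notin\Sigma$, there is a counting function $G^{\mathsf z}$ over $\Sigma\cup\{\mathsf z\}$ with $G^{\mathsf z}(w\mathsf z^k)=G(w)$ for all $w\in\Sigma^+$ and $k\ge0$.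
\item[(d)] For counting functions $G_1,\dots,G_r$, possibly over different alphabets, there is an NFA $B$ such that $\mathrm{ran}(B)$ is the set of all nonzero values of $G_1,\dots,G_r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An accepting run of the disjoint union of two automata is an accepting run of one of them, which gives sums. An accepting run of the product automaton is a pair of accepting runs on the same word, which gives products. A single state that is initial and final and has a loop for every letter gives the constant $1$, and sums give the other positive constants. A deterministic automaton has one accepting run on each accepted word and none on the others.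

(b) Let $K\ge1$ bound all values of $\alpha$ and $\beta$. Take states $s,1,\dots,K$, with $s$ initial and $1,\dots,K$ final. For each letter $x$ take the transitions $(s,x,s)$, the transitions $(s,x,c)$ for $1\le c\le\alpha(x)$, and the transitions $(c,x,c')$ for $1\le c\le K$ and $1\le c'\le\beta(x)$. An accepting run on $x_1\cdots x_\ell$ leaves $s$ at a unique position $i$, which it can do in $\alpha(x_i)$ ways, and then has $\beta(x_j)$ choices at each position $j>i$, whatever its current state.

(c) Add the loop $(q,\mathsf z,q)$ at every state $q$. A run on $w\mathsf z^k$ is a run on $w$ followed by $k$ loops at its last state.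

(d) Rename letters so that the alphabets are disjoint and take the disjoint union of the automata. A nonempty word over the $i$th alphabet has $G_i(w)$ accepting runs, and a word that mixes alphabets has none.
\end{proof}

By (a), a polynomial with coefficients in $\mathbb N$ applied to counting functions is a counting function, and a counting function may be \emph{restricted} to a regular language, that is, set to $0$ outside it. Part (b) provides the basic functions. With $\beta=1$ and $\alpha$ the indicator of a letter $a$ we get the number $|w|_a$ of occurrences of $a$ in $w$; with $\alpha=\beta=1$ we get the length $|w|$.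

Part (b) also reads words as numbers. For $b\ge2$ and digits $d_i\in\{0,\dots,b-1\}$ let $\mathrm{val}_b(d_1\cdots d_\ell)=\sum_id_ib^{\ell-i}$, with $\mathrm{val}_b(\varepsilon)=0$. On words of length $\ell$ this is a bijection onto $\{0,\dots,b^\ell-1\}$. It is injective on the set of all words over the \emph{nonzero} digits, because for such a word $u\ne\varepsilon$ the bounds $b^{|u|-1}\le\mathrm{val}_b(u)<b^{|u|}$ determine the length. (With the digit $0$ this fails: $01$ and $1$ have the same value.) If $\varphi:\Sigma^*\to\{0,\dots,b-1\}^*$ is a homomorphism, then $\mathrm{val}_b(uv)=\mathrm{val}_b(u)\,b^{|v|}+\mathrm{val}_b(v)$ gives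
\begin{equation}\label{eq:val}
\mathrm{val}_b(\varphi(x_1\cdots x_\ell))=\sum_{i=1}^\ell\mathrm{val}_b(\varphi(x_i))\prod_{j>i}b^{|\varphi(x_j)|},
\end{equation}
so $w\mapsto\mathrm{val}_b(\varphi(w))$ is the counting function $F_{\alpha,\beta}$ with $\alpha(x)=\mathrm{val}_b(\varphi(x))$ and $\beta(x)=b^{|\varphi(x)|}$.

Finally, one class size can record three numbers. Let $C(x,y)=(x+y)^2+(x+y)+2x$. With $s=x+y$ we have
\[
s^2+s\le C(x,y)\le s^2+3s<(s+1)^2+(s+1),
\]
so $C(x,y)$ determines $s$, then $x$, then $y$; thus $C$ is injective on $\mathbb N^2$. Put
\[
\langle\sigma,a,a'\rangle=C(\sigma,C(a,a')).
\]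
This is an injective function on $\mathbb N^3$, a polynomial with coefficients in $\mathbb N$, and at least $1$ when $\sigma\ge1$. Hence $\langle G_1,G_2,G_3\rangle$ is a counting function whenever $G_1,G_2,G_3$ are, and we may think of its values as triples.

\section{Coding a set without an equality test}\label{sec:code}

Suppose a set $A\subseteq\mathbb N_{\ge1}$ is described by an equation: there are a regular language $L$ and counting functions $N,G,H$ such that $A$ consists of the values $N(w)$ at the words $w\in L$ with $G(w)=H(w)$. We would like an automaton whose range shows $A$. The operations of Lemma~\ref{lem:closure} include no test for $G(w)=H(w)$, so we cannot discard the words that fail the equation. We can output the triple $\langle N(w),G(w),H(w)\rangle$, in which solutions are visible as \emph{diagonal} triples $\langle n,a,a\rangle$. But the range of this function depends on the equation and not only on $A$, and this is fatal for a reduction in the sense of Theorem~\ref{thm:pre}: the equations for $A_x$ and $A_y$ will be different even when $A_x=A_y$. The following example shows the problem and its repair.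

\begin{example}\label{ex:squares}
Let $A=\{1,4,9,\dots\}$, $L=\mathsf a^+\mathsf c^+$ and $N=|w|_{\mathsf a}$. On the word $\mathsf a^n\mathsf c^m$ consider the equations
\[
\text{(I)}\quad n=m^2,\qquad\qquad\text{(II)}\quad n+m=m^2+m .
\]
Both sides of each are counting functions, and both equations describe $A$. The triples differ: on $\mathsf a^2\mathsf c$ we get $\langle2,2,1\rangle$ from (I) and $\langle2,3,2\rangle$ from (II), and the only diagonal triple with first entry $4$ is $\langle4,4,4\rangle$ for (I) and $\langle4,6,6\rangle$ for (II). Three modifications remove the difference.

\emph{Junk.} Add all triples $\langle\sigma,a,a'\rangle$ with $\sigma\ge1$ and $a\ne a'$ to both ranges. The values at non-solutions are now invisible.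

\emph{Tail.} Allow a suffix $\mathsf z^k$ and add $k$ to both sides of the equation. Non-solutions still give junk. For $n=m^2$ the diagonal triples are now $\langle n,a,a\rangle$ with $a\ge n$ for (I) and with $a\ge n+m$ for (II). The two ranges differ only in where these tails begin.

\emph{Filler.} Add all triples $\langle\sigma,a,a\rangle$ with $\sigma\ge1$ and $a<2^\sigma$; they are the values of $\langle|w|,\mathrm{val}_2(w),\mathrm{val}_2(w)\rangle$ on binary words. Since $n+m\le2n\le2^n$, the filler reaches the beginning of each tail. For $\sigma=4$ the filler gives $a<16$ and the tail gives $a\ge4$, respectively $a\ge6$, so all $a$ occur in both cases. For $\sigma=2$ there is no tail, and exactly the $a<4$ occur.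

The two ranges are now equal, and $A$ can still be read off: $n\in A$ if and only if $\langle n,2^n,2^n\rangle$ occurs.
\end{example}

The filler has exponential height in $\sigma$. To leave more room for the solutions, we allow any base $b$ and use $\sigma=p(n)$ for a polynomial $p$. We also allow finitely many elements of $A$ to be listed explicitly.

Fix an integer $b\ge2$ and a nonconstant polynomial $p$ with coefficients in $\mathbb N$. Then $p$ is strictly increasing on $\mathbb N$, and $p(n)\ge1$ for $n\ge1$. For $A\subseteq\mathbb N_{\ge1}$, let $\mathcal C(A)$ be the set of the following numbers, where $a,a'$ range over $\mathbb N$: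
\begin{enumerate}
\item[(J)] $\langle\sigma,a,a'\rangle$ with $\sigma\ge1$ and $a\ne a'$;
\item[(F)] $\langle\sigma,a,a\rangle$ with $\sigma\ge1$ and $a<b^\sigma$;
\item[(T)] $\langle p(n),a,a\rangle$ with $n\in A$ and $a\ge b^{p(n)}$.
\end{enumerate}

\begin{lemma}\label{lem:mono}
For $A,A'\subseteq\mathbb N_{\ge1}$ we have $A\subseteq A'\iff\mathcal C(A)\subseteq\mathcal C(A')$.
\end{lemma}

\begin{proof}
Only (T) depends on the set, and it is monotone; this gives $\Rightarrow$. For $n\ge1$, the number $\langle p(n),b^{p(n)},b^{p(n)}\rangle$ is not of type (J) or (F), by injectivity of the triple function. It is of type (T) for $A$ if and only if $p(n)=p(n')$ for some $n'\in A$, that is, if and only if $n\in A$. This gives $\Leftarrow$.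
\end{proof}

\begin{proposition}\label{prop:code}
Let $A\subseteq\mathbb N_{\ge1}$, let $A^0\subseteq A$ be finite, let $L\subseteq\Sigma^+$ be regular, and let $N,G,H$ be counting functions over $\Sigma$ with $N\ge1$ on $L$. Assume:
\begin{enumerate}
\item[(S1)] if $w\in L$ and $G(w)=H(w)$, then $N(w)\in A$;
\item[(S2)] for every $n\in A\setminus A^0$ there is $w\in L$ with $N(w)=n$ and $G(w)=H(w)\le b^{p(n)}$.
\end{enumerate}
Then there is an NFA $B$ with $\mathrm{ran}(B)=\mathcal C(A)$. It is computed from $b$, $p$, a list of $A^0$ and automata for $L,N,G,H$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:closure}(d) it suffices to give finitely many counting functions whose nonzero values together form $\mathcal C(A)$. Each function below is restricted to the stated regular language.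

\emph{1. Junk.} On $\mathsf s^+\mathsf c^*\mathsf d^+$ take $\langle|w|_{\mathsf s},|w|_{\mathsf c},|w|_{\mathsf c}+|w|_{\mathsf d}\rangle$ and $\langle|w|_{\mathsf s},|w|_{\mathsf c}+|w|_{\mathsf d},|w|_{\mathsf c}\rangle$. The first takes exactly the values $\langle\sigma,a,a'\rangle$ with $\sigma\ge1$ and $a<a'$, the second those with $a>a'$. Together they give the numbers of type (J).

\emph{2. Filler.} On $\{0,\dots,b-1\}^+$ take $\langle|w|,\mathrm{val}_b(w),\mathrm{val}_b(w)\rangle$, using \eqref{eq:val} for the identity. On words of length $\sigma$, the value $\mathrm{val}_b(w)$ runs through all $a<b^\sigma$, so we get exactly the numbers of type (F).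

\emph{3. Listed elements.} For each $n\in A^0$, on $\mathsf z^+$ take $\langle p(n),|w|,|w|\rangle$, where $p(n)$ is a positive constant. The values are $\langle p(n),a,a\rangle$ with $a\ge1$. They are of type (F) if $a<b^{p(n)}$ and of type (T) otherwise, and they include all numbers of type (T) for this $n$.

\emph{4. Tails.} Let $\mathsf z\notin\Sigma$. On $L\mathsf z^*$ take $\langle p(N^{\mathsf z}),\,G^{\mathsf z}+|\cdot|_{\mathsf z},\,H^{\mathsf z}+|\cdot|_{\mathsf z}\rangle$, with the notation of Lemma~\ref{lem:closure}(c). Its value at $w\mathsf z^k$ with $w\in L$ is
\[
\langle p(N(w)),\,G(w)+k,\,H(w)+k\rangle,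
\]
and $p(N(w))\ge1$ because $N(w)\ge1$. If $G(w)\ne H(w)$, the value is of type (J). If $G(w)=H(w)$, then $N(w)\in A$ by (S1), and the value is of type (F) or (T) as in case 3. For $n\in A\setminus A^0$ take $w$ as in (S2); as $k$ varies we obtain $\langle p(n),a,a\rangle$ for all $a\ge G(w)$, in particular for all $a\ge b^{p(n)}$.

All these values are at least $1$ and lie in $\mathcal C(A)$, and every element of $\mathcal C(A)$ occurs.
\end{proof}

The bound in (S2) cannot be dropped from this construction. If $n\in A\setminus A^0$ and every solution $w$ with $N(w)=n$ had $G(w)>b^{p(n)}$, then none of the four families would produce $\langle p(n),b^{p(n)},b^{p(n)}\rangle$, and the gap between filler and tail would again depend on the equation. In Section~\ref{sec:comp}, $G(w)$ is the value in base $b$ of the record of a computation, so (S2) asks for computations whose records have length at most $p(n)$. This is why we need sets that are decidable in polynomial time.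

\section{$\Pi^0_1$ preorders as inclusion of easily decidable sets}\label{sec:preorders}

Fix a $\Pi^0_1$ preorder $P$ on $\mathbb N$. For every preorder, $x\,P\,y$ holds if and only if $\{z:z\,P\,x\}\subseteq\{z:z\,P\,y\}$, but these sets are only $\Pi^0_1$. We first obtain computable sets and then make them easy to decide.

\subsection{Computable upper sets}

A set $U\subseteq\mathbb N$ is an \emph{upper set} for $P$ if $u\in U$ and $u\,P\,v$ imply $v\in U$. The sets $\{v:z\,P\,v\}$ are upper sets that separate every pair outside $P$; we need computable substitutes.

We build $U$ by deciding membership of $0,1,2,\dots$ in turn, using approximations $P_s\supseteq P$ that shrink to $P$. The danger is visible with three elements. Suppose we have decided $0\in U$ and $1\notin U$, knowing that $(0,1)\notin P$, and the current approximation contains both $(0,2)$ and $(2,1)$. Putting $2$ into $U$ is wrong if $2\,P\,1$, and leaving it out is wrong if $0\,P\,2$. But $P$ is transitive, so one of the two pairs is not in $P$ and will leave the approximation. We wait until it does; in general, we wait until the approximation is transitive on the elements seen so far.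

\begin{lemma}\label{lem:upper}
There are uniformly computable upper sets $U_0,U_1,\dots$ for $P$ such that for every $(z,y)\notin P$ there is $j$ with $z\in U_j$ and $y\notin U_j$.
\end{lemma}

\begin{proof}
Write $u\,P\,v\iff\forall s\,\rho(u,v,s)$ with $\rho$ computable, and let $P_s$ be the set of $(u,v)$ with $\rho(u,v,s')$ for all $s'<s$. The $P_s$ are uniformly computable and decreasing with intersection $P$; they are reflexive because they contain $P$. Write $[x]=\{0,\dots,x\}$, and call $s$ \emph{good for $x$} if $P_s\cap[x]^2$ is transitive. This is decidable. Each of the finitely many pairs in $[x]^2\setminus P$ leaves $P_s$ at some stage, so $P_s\cap[x]^2=P\cap[x]^2$ for all large $s$, and all large $s$ are good for $x$.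

For each pair $(z,i)\in\mathbb N^2$ we define a set $U=U_{z,i}$; here $z$ is the element to be put into $U$ and $i$ is the stage at which we start. Let $s_z$ be the least $s\ge i$ that is good for $z$, and for $x>z$ let $s_x$ be the least $s\ge s_{x-1}$ that is good for $x$. Put
\[
\begin{array}{lll}
v\in U\iff z\,P_{s_z}\,v&&\text{for }v\le z,\\[2pt]
x\in U\iff u\,P_{s_x}\,x\text{ for some }u\in U\text{ with }u<x&&\text{for }x>z.
\end{array}
\]
This is computable uniformly in $(z,i)$, and $z\in U$ by reflexivity.

\emph{Claim: for all $x\ge z$ and $u,v\le x$, if $u\in U$ and $u\,P_{s_x}\,v$, then $v\in U$.} For $x=z$ we have $z\,P_{s_z}\,u\,P_{s_z}\,v$, so $z\,P_{s_z}\,v$ because $s_z$ is good for $z$. Let $x>z$. If $u,v<x$, then $u\,P_{s_{x-1}}\,v$ because $s_{x-1}\le s_x$, and the induction hypothesis applies. If $u<v=x$, the conclusion is the definition of $x\in U$. If $u=v=x$ there is nothing to prove. If $v<u=x$, then $x\in U$ gives $u'\in U$ with $u'<x$ and $u'\,P_{s_x}\,x\,P_{s_x}\,v$; as $s_x$ is good for $x$, we get $u'\,P_{s_x}\,v$, and the first case applies to $u',v$. This proves the claim.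

Since $P\subseteq P_{s_x}$ for all $x$, the claim with $x=\max(u,v,z)$ shows that $U$ is an upper set for $P$.

Let $(z,y)\notin P$ and $\mu=\max(z,y)$. Choose $i$ with $P_i\cap[\mu]^2=P\cap[\mu]^2$. Then $i$ is good for every $x\le\mu$, so for $U=U_{z,i}$ we have $s_x=i$ whenever $z\le x\le\mu$. By induction, every $v\in U$ with $v\le\mu$ satisfies $z\,P\,v$: for $v\le z$ this is the definition, and for $v>z$ there is $u\in U$ with $u<v$ and $u\,P\,v$, so $z\,P\,u\,P\,v$. Hence $y\notin U$. A computable enumeration of the pairs $(z,i)$ gives the sequence $U_j$.
\end{proof}

Equivalently, $P$ is the intersection of the uniformly computable preorders $\le_j$ defined by $u\le_jv\iff(u\in U_j\Rightarrow v\in U_j)$. The proof used each hypothesis on $P$: the $\Pi^0_1$ form gives approximations from above, transitivity makes the waiting terminate, and reflexivity gives $z\in U_{z,i}$. None can be omitted from Theorem~\ref{thm:pre}, since a relation computably reducible to $\preceq$ is itself a $\Pi^0_1$ preorder.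

\subsection{Padding}

The sets $\{j:x\in U_j\}$ are uniformly computable, and by Lemma~\ref{lem:upper} inclusion between them is $P$. Deciding them may take very long. We slow down the index: a number $n$ will stand for the last $j$ about which $n$ steps of computation have produced information. In $n$ steps one can learn whether $x\in U_j$ only for finitely many $x$, so for each $x$ there is an initial segment of $n$ on which the fast procedure is not reliable. These exceptions are the purpose of the finite set $A^0$ in Proposition~\ref{prop:code}.

Let $W$ be a multitape Turing machine without input that runs forever and writes $\beta_0\#\beta_1\#\beta_2\#\cdots$ on a write-only output tape, at most one symbol per step. Here $\beta_m\in\{0,1\}^{m+1}$, and for $0\le x\le m$ the letter of $\beta_m$ at position $x$ is $1$ if and only if $x\in U_m$. Let $\tau_m$ be the step at which the symbol $\#$ after $\beta_m$ is written. The sequence $1\le\tau_0<\tau_1<\cdots$ is computable, and $\tau_m>m$. For $n\ge\tau_0$ let $m(n)$ be the largest $m$ with $\tau_m\le n$, and define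
\[
A_x=\{n\ge\tau_0:\ x\in U_{m(n)}\}\subseteq\mathbb N_{\ge1}.
\]

For the next section we need a machine in a normal form. A \emph{standard machine} is a deterministic Turing machine with one tape with cells $1,2,\dots$, whose head starts on cell $1$ and moves left or right in each step, which never moves left from cell $1$, whose accepting state differs from its initial state, and which has no transition in the accepting state. We use the textbook fact that a multitape machine running in polynomial time can be simulated by a one-tape machine in polynomial time. The simulating machine can be made standard: its first step replaces the symbol in cell $1$ by a marked copy, the mark is kept from then on so that cell $1$ is recognized, and a step without a move is replaced by a move right followed by a move left.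

\begin{lemma}\label{lem:pad}
\begin{enumerate}
\item[(a)] $x\,P\,y\iff A_x\subseteq A_y$.
\item[(b)] The sets $A_x$ are uniformly computable.
\item[(c)] There are a standard machine $M$ and a polynomial $t$ with coefficients in $\mathbb N$ such that $M$ halts on every input $1^n\$1^x$ with $n\ge1$, $x\ge0$ within $t(n+x+1)$ steps and, whenever $n\ge\tau_x$, accepts it if and only if $n\in A_x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x\,P\,y$, then $x\in U_{m(n)}$ implies $y\in U_{m(n)}$, since $U_{m(n)}$ is an upper set. If $(x,y)\notin P$, take $j$ with $x\in U_j$ and $y\notin U_j$. Since $m(\tau_j)=j$, we have $\tau_j\in A_x\setminus A_y$.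

(b) The function $m$ is computable, and the $U_j$ are uniformly computable.

(c) On input $1^n\$1^x$, simulate $n$ steps of $W$, keeping its output, which has length at most $n$. If no $\#$ has been written, reject. Otherwise $n\ge\tau_0$, and the word before the last $\#$ is $\beta_{m(n)}$. Reject if $\beta_{m(n)}$ has at most $x$ letters, and otherwise accept if and only if its letter at position $x$ is $1$. On a multitape machine this takes time polynomial in the input length $n+x+1$, so there is a standard machine $M$ with a time bound $t$ as stated. If $n\ge\tau_x$, then $n\ge\tau_0$ and $m(n)\ge x$, so $M$ accepts if and only if $x\in U_{m(n)}$.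
\end{proof}

\section{Computations as solutions of an equation}\label{sec:comp}

We now describe $A_x$ by an equation as in Proposition~\ref{prop:code}. An accepting computation is a sequence of configurations $c_0,\dots,c_T$. A regular language can describe a single step, as a pair (configuration before, configuration after) written letter by letter, and hence a sequence of single steps. What it does not check is that each step begins where the previous one ended. This condition becomes one equation between words: reading the start configuration followed by all ``after'' parts must give the same word as reading all ``before'' parts followed by an accepting configuration. The two readings are homomorphisms $\varphi$ and $\psi$, and \eqref{eq:val} turns the equation between words into one between counting functions.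

Let $M$ from Lemma~\ref{lem:pad} have tape alphabet $\Gamma$ containing $1$, $\$$ and the blank $\sqcup$, state set $Q$ disjoint from $\Gamma$, initial state $q_0$, accepting state $q_{\mathrm{acc}}$, and partial transition function $\delta$. Let $\#\notin\Gamma\cup Q$ and $\Omega=\Gamma\cup Q\cup\{\#\}$.

A \emph{configuration} is a word $uqv$ with $u,v\in\Gamma^*$ and $q\in Q$; it stands for state $q$, tape content $uv\sqcup\sqcup\cdots$, and the head on cell $|u|+1$. The \emph{rules} are
\[
\begin{array}{lll}
qa\to a'q'&&\text{if }\delta(q,a)=(q',a',\mathrm{right}),\\
cqa\to q'ca'\quad(c\in\Gamma)&&\text{if }\delta(q,a)=(q',a',\mathrm{left}),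
\end{array}
\]
and $y\vdash y'$ means that $y=u\,l\,v$ and $y'=u\,r\,v$ for a rule $l\to r$ and $u,v\in\Gamma^*$. Then $y$ and $y'$ are configurations of the same length, and $y'$ arises from $y$ by a step of $M$. Conversely, if $M$ makes a step from $uqv$ with $v\ne\varepsilon$, this step is a $\vdash$-step: for a move to the right the first rule applies, and for a move to the left $u\neq\varepsilon$, because $M$ never moves left from cell $1$, so the second rule applies.

Let $\Theta$ be the alphabet with the following letters, and define homomorphisms $\varphi,\psi:\Theta^*\to\Omega^*$ by the table.
\[
\begin{array}{l|l|c|c}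
&\text{letter}&\varphi&\psi\\\hline
\text{initial}&\hat a\quad(a\in\{q_0,1,\$,\sqcup,\#\})&a&\varepsilon\\
&\check1&1&\varepsilon\\
\text{copy}&\bar a\quad(a\in\Gamma\cup\{\#\})&a&a\\
\text{step}&[l\to r]\quad(l\to r\text{ a rule})&r&l\\
\text{final}&\tilde a\quad(a\in\Gamma\cup\{q_{\mathrm{acc}},\#\})&\varepsilon&a
\end{array}
\]
Let $\bar\Gamma=\{\bar a:a\in\Gamma\}$, $\tilde\Gamma=\{\tilde a:a\in\Gamma\}$, and let $\mathrm{St}$ be the set of step letters. For $x\in\mathbb N$ let
\[
L_x=\big\{\hat q_0\,\hat1^{\,n}\,\hat{\$}\,\check1^{\,x}\,\hat\sqcup^{\,k}\,\hat{\#}:n\ge\tau_x,\ k\ge0\big\}\cdot\big(\bar\Gamma^*\,\mathrm{St}\,\bar\Gamma^*\,\bar{\#}\big)^+\cdot\tilde\Gamma^*\,\tilde q_{\mathrm{acc}}\,\tilde\Gamma^*\,\tilde{\#}.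
\]
This language is regular, and an automaton for it is computed from $x$, since $x$ and $\tau_x$ are constants in its definition. The two letters $\hat1$ and $\check1$ for the symbol $1$ let us recover $n$ as $N(w)=|w|_{\hat1}$.

To see the shift by one block, take a machine with $\delta(q_0,1)=(q_{\mathrm{acc}},c,\mathrm{right})$ and the input $1\$$, with one blank displayed. The word below has three blocks, and $\varphi(w)=\psi(w)=q_01\$\sqcup\#\,c\,q_{\mathrm{acc}}\$\sqcup\#$.
\[
\begin{array}{c|c|c|c}
w&\hat q_0\,\hat1\,\hat{\$}\,\hat\sqcup\,\hat{\#}&[q_01\to c\,q_{\mathrm{acc}}]\,\bar{\$}\,\bar\sqcup\,\bar{\#}&\tilde c\,\tilde q_{\mathrm{acc}}\,\tilde{\$}\,\tilde\sqcup\,\tilde{\#}\\\hline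
\varphi&q_0\,1\,\$\sqcup\#&c\,q_{\mathrm{acc}}\,\$\sqcup\#&\varepsilon\\
\psi&\varepsilon&q_0\,1\,\$\sqcup\#&c\,q_{\mathrm{acc}}\,\$\sqcup\#
\end{array}
\]

Let
\begin{equation}\label{eq:p}
p(n)=\big(t(2n)+1\big)\big(2n+t(2n)+2\big).
\end{equation}
This is a nonconstant polynomial with coefficients in $\mathbb N$, and it does not depend on $x$.

\begin{lemma}\label{lem:comp}
Let $x\in\mathbb N$.
\begin{enumerate}
\item[(a)] If $w\in L_x$ and $\varphi(w)=\psi(w)$, then $N(w)\in A_x$.
\item[(b)] If $n\in A_x$ and $n\ge\tau_x$, there is $w\in L_x$ with $N(w)=n$, $\varphi(w)=\psi(w)$ and $|\varphi(w)|\le p(n)$.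
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w\in L_x$ have $T\ge1$ middle blocks and $n=N(w)$. Then
\[
\varphi(w)=c_0\#\,y'_0\#\cdots y'_{T-1}\#,\qquad\psi(w)=y_0\#\cdots y_{T-1}\#\,c\,\#,
\]
where $c_0=q_01^n\$1^x\sqcup^k$ for some $k$, $c\in\Gamma^*q_{\mathrm{acc}}\Gamma^*$, $y_i\vdash y'_i$ for all $i<T$, and none of these words contains $\#$. Cutting at the symbols $\#$, the equation $\varphi(w)=\psi(w)$ gives $c_0=y_0$, $y'_i=y_{i+1}$ for $i<T-1$, and $y'_{T-1}=c$. Hence $c_0=y_0\vdash y_1\vdash\cdots\vdash y_{T-1}\vdash c$. As $c_0$ stands for the start configuration on input $1^n\$1^x$, the machine $M$ accepts this input. The definition of $L_x$ ensures $n\ge\tau_x$, so $n\in A_x$ by Lemma~\ref{lem:pad}(c).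

(b) By Lemma~\ref{lem:pad}(c), $M$ accepts $1^n\$1^x$ after $T\le t(n+x+1)$ steps, and $T\ge1$ because $q_0\ne q_{\mathrm{acc}}$. Let $c_0=q_01^n\$1^x\sqcup^T$, which displays $n+x+1+T$ cells. Before the $i$th step the head is on a cell with number at most $i\le T$, hence on a displayed cell. So every step is a $\vdash$-step, and $c_0\vdash c_1\vdash\cdots\vdash c_T$ with $c_T\in\Gamma^*q_{\mathrm{acc}}\Gamma^*$. If $c_i=u\,l\,v$ and $c_{i+1}=u\,r\,v$, let the $i$th middle block be $\bar u\,[l\to r]\,\bar v\,\bar{\#}$, where $\bar u,\bar v$ are $u,v$ written in copy letters; its images are $c_{i+1}\#$ under $\varphi$ and $c_i\#$ under $\psi$. With the initial block for $c_0$ and the final block for $c_T$ we obtain $w\in L_x$ with $N(w)=n$ and $\varphi(w)=\psi(w)=c_0\#c_1\#\cdots c_T\#$. Each $c_i$ has length $n+x+T+2$, so $|\varphi(w)|=(T+1)(n+x+T+3)$. Since $x<\tau_x\le n$, we have $n+x+1\le2n$, hence $T\le t(2n)$ by monotonicity of $t$, and $n+x+T+3\le2n+t(2n)+2$. This gives $|\varphi(w)|\le p(n)$.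
\end{proof}

The threshold $n\ge\tau_x$ served twice: in (a) it makes the verdict of $M$ correct, and in (b) it gives $x<n$, so that the length bound depends on $n$ alone. The second point is what allows one coding $\mathcal C$ for all $x$.

\section{Proof of Theorems~\ref{thm:iso} and~\ref{thm:pre}}\label{sec:final}

The upper bounds are Proposition~\ref{prop:upper}. Let $P$ be a $\Pi^0_1$ preorder, with $A_x$, $\tau_x$, $M$, $t$, $\Omega$, $\varphi$, $\psi$, $L_x$ as in Sections~\ref{sec:preorders} and~\ref{sec:comp}. Let $b=|\Omega|+1$, identify $\Omega$ with the nonzero digits $1,\dots,b-1$, and let $p$ be the polynomial \eqref{eq:p}. Neither $b$ nor $p$ depends on $x$; let $\mathcal C$ be the coding of Section~\ref{sec:code} for this $b$ and $p$.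

Given $x$, apply Proposition~\ref{prop:code} to
\[
A=A_x,\quad A^0=\{n\in A_x:n<\tau_x\},\quad L=L_x,\quad N=|\cdot|_{\hat1},\quad G=\mathrm{val}_b\circ\varphi,\quad H=\mathrm{val}_b\circ\psi .
\]
The finite set $A^0$ is computed from $x$ by Lemma~\ref{lem:pad}(b). The functions $G,H$ are counting functions by \eqref{eq:val}, and $N\ge\tau_x\ge1$ on $L_x$. Since $\varphi(w)$ and $\psi(w)$ are words over nonzero digits, $G(w)=H(w)$ is equivalent to $\varphi(w)=\psi(w)$. So (S1) is Lemma~\ref{lem:comp}(a), and (S2) follows from Lemma~\ref{lem:comp}(b), because $G(w)<b^{|\varphi(w)|}\le b^{p(n)}$. We obtain, computably from $x$, an NFA $B_x$ with $\mathrm{ran}(B_x)=\mathcal C(A_x)$. By Lemmas~\ref{lem:pad}(a) and~\ref{lem:mono},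
\begin{equation}\label{eq:chain}
x\,P\,y\iff A_x\subseteq A_y\iff\mathcal C(A_x)\subseteq\mathcal C(A_y)\iff\mathrm{ran}(B_x)\subseteq\mathrm{ran}(B_y).
\end{equation}
Let $f(x)$ be an index of the presentation of $\mathcal E_{B_x}$ from Lemma~\ref{lem:struct}, found as in Section~\ref{sec:upper}; this structure is nonempty because $\mathcal C(A_x)\neq\emptyset$. Then $f$ is computable, and $x\,P\,y\iff f(x)\preceq f(y)$ by \eqref{eq:chain} and Lemma~\ref{lem:struct}. That lemma also gives properties (i)--(iii). This proves Theorem~\ref{thm:pre}, and Theorem~\ref{thm:iso} follows by \eqref{eq:sym}, with the same $f$. \qed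

\section{Ranges of counting functions, and trees of height 2}\label{sec:cor}

Fix an effective listing of all NFAs, up to renaming letters and states, and regard relations between NFAs as relations on indices.

\begin{corollary}\label{cor:nfa}
For NFAs $B,B'$, the relation $\mathrm{ran}(B)\subseteq\mathrm{ran}(B')$ is a $\Pi^0_1$ complete preorder, and $\mathrm{ran}(B)=\mathrm{ran}(B')$ is a $\Pi^0_1$ complete equivalence relation.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:struct}, $k\in\mathrm{ran}(B)$ holds if and only if $\mathcal E_B$ has a class of size $k$, which is decidable from $B$ and $k$ by the proof of Proposition~\ref{prop:upper}. So inclusion and equality of ranges are $\Pi^0_1$. Hardness for inclusion is \eqref{eq:chain}. If $P$ is an equivalence relation, then \eqref{eq:chain} applied to $(x,y)$ and $(y,x)$ gives $x\,P\,y\iff\mathrm{ran}(B_x)=\mathrm{ran}(B_y)$.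
\end{proof}

A \emph{tree of height at most $2$} is a partial order with a least element, the root, in which the elements strictly below any given element form a chain of at most $2$ elements. A node has \emph{level} $i$ if exactly $i$ elements lie strictly below it. Each level-$2$ node is maximal and lies above exactly one level-$1$ node; the nodes strictly above a level-$1$ node are its \emph{children}. Being such a tree is expressed by a first-order sentence, so by Theorem~\ref{thm:bg} the presentations of these trees have an effective listing. An equivalence structure gives such a tree, with one level-$1$ node for each class and the elements of the class as its children. For the structures $\mathcal E_B$, property (iii) provides a word that names each class, namely the common value of $\lambda$.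

\begin{corollary}\label{cor:tree}
Isomorphism of FA presentable trees of height at most $2$ is $\Pi^0_1$ complete as an equivalence relation.
\end{corollary}

\begin{proof}
\emph{Upper bound.} Such a tree, being countable, is determined up to isomorphism by the numbers of level-$1$ nodes with exactly $\kappa$ children, for $\kappa\in\mathbb N\cup\{\aleph_0\}$. The formula $\exists r\,(r<x\wedge\forall y\,(y<x\to y=r))$ says that $x$ has level $1$. That $x$ has exactly $\kappa$ children is first-order for finite $\kappa$ and is $\exists^\infty y\;x<y$ for $\kappa=\aleph_0$. So ``at least $c$ level-$1$ nodes have exactly $\kappa$ children'' is decidable from $c$, $\kappa$ and a presentation, by Theorem~\ref{thm:bg}. Two trees are isomorphic if and only if they agree on all these statements, which is a $\Pi^0_1$ condition.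

\emph{Hardness.} Let $B$ be an NFA, with $D$ and $\lambda$ as in the proof of Lemma~\ref{lem:struct}. Let $\lambda'(u)$ be $\lambda(u)$ written in a copy of $\Sigma\cup\{\star\}$ disjoint from $\Delta\cup\{\star\}$. Let $\mathcal T_B$ have domain $\{\varepsilon\}\cup\lambda'(D)\cup D$, a disjoint union, and let $v\le v'$ hold if $v=\varepsilon$, or $v=v'$, or $v'\in D$ and $v=\lambda'(v')$. The image $\lambda'(D)$ of a regular language under a letter-to-letter substitution is regular, and $v=\lambda'(v')$ is checked position by position, so a presentation of $\mathcal T_B$ is computed from $B$. This is a tree of height at most $2$ with root $\varepsilon$. Its level-$1$ nodes are the words $\lambda'(u)$, and the children of $\lambda'(u)$ are the elements of the class of $u$ in $\mathcal E_B$. By Lemma~\ref{lem:struct}, infinitely many level-$1$ nodes have exactly $k$ children if $k\in\mathrm{ran}(B)$, and none has exactly $\kappa$ children if $\kappa\notin\mathrm{ran}(B)$. Hence $\mathcal T_B\cong\mathcal T_{B'}\iff\mathrm{ran}(B)=\mathrm{ran}(B')$. An index for $\mathcal T_B$ is found by search as in Section~\ref{sec:upper}, and composing with the reductions from Corollary~\ref{cor:nfa} finishes the proof.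
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG}
Blumensath and Gr\"adel, LICS 2000.

\bibitem{KLL}
Kuske, Liu and Lohrey, Trans. Amer. Math. Soc. 365 (2013).

\bibitem{Nies}
Andre Nies, \emph{Logic Blog 2021}, arXiv:2202.13643 (2022).

\end{thebibliography}
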